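\title{A right-angled Artin group of critical regularity two}

\begin{abstract}
The critical regularity of a group $G$ on a compact connected one-manifold $M$ is the supremum of the real numbers $r\ge 1$ such that $G$ acts faithfully on $M$ by orientation-preserving $C^r$ diffeomorphisms. We show that $(F_2\times\mathbb Z)*\mathbb Z$ acts faithfully on the interval and on the circle by diffeomorphisms that are $C^{1+\tau}$ for every $\tau<1$. Together with the known upper bound, this shows that its critical regularity is $2$, so the critical regularity of a right-angled Artin group need not be $1$ or $\infty$. In the construction, iterated wreath products permute disjoint intervals indexed by $\mathbb Z^d$ in the pattern of a comb, the central elements act inside each interval, and an action of the affine group of the line on $[0,1]$ makes the two kinds of maps commute.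
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact connected one-manifold, that is, $M=[0,1]$ or $M=S^1=\mathbb R/\mathbb Z$. For a real number $r\ge1$ put $\tau=r-\lfloor r\rfloor\in[0,1)$, and let $\mathrm{Diff}_+^r(M)$ be the group of orientation-preserving $C^{\lfloor r\rfloor}$ diffeomorphisms of $M$ whose derivative of order $\lfloor r\rfloor$ is $\tau$-H\"older continuous; for $\tau=0$ no H\"older condition is imposed. The \emph{critical regularity} of a group $G$ on $M$ is
\[
\mathrm{CR}_M(G)=\sup\{r\ge1 : G \text{ embeds in } \mathrm{Diff}_+^r(M)\}.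
\]
The groups $\mathrm{Diff}_+^r(M)$ decrease as $r$ grows, so $G$ acts faithfully by $C^r$ diffeomorphisms for $1\le r<\mathrm{CR}_M(G)$ and does not for $r>\mathrm{CR}_M(G)$. The number measures how much smoothness the algebra of $G$ tolerates, and it can only go down when $G$ is replaced by a larger group.

Free abelian groups tolerate everything. Let $X$ be a $C^\infty$ vector field on $M$ that is not identically zero and has a zero (for $M=[0,1]$, let it vanish at both endpoints). A point where $X\ne0$ lies in an open arc between zeros of $X$ on which $X$ has constant sign, so its trajectory is strictly monotone in that arc and the time-$t$ map of the flow moves it for every $t\neq0$. The flow is therefore an injective homomorphism from $\mathbb R$ to the group of $C^\infty$ diffeomorphisms of $M$. Since $\mathbb Z^k$ is isomorphic to a subgroup of $\mathbb R$, we get $\mathrm{CR}_M(\mathbb Z^k)=\infty$.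

To see how commutation relations limit smoothness, it is natural to look at the groups that have no other relations. For a finite simplicial graph $\Gamma$ with vertex set $V(\Gamma)$ and edge set $E(\Gamma)$, the \emph{right-angled Artin group} on $\Gamma$ is
\[
A(\Gamma)=\langle V(\Gamma)\mid [u,v]=1\text{ for all }\{u,v\}\in E(\Gamma)\rangle .
\]
The presentation shows that a disjoint union of graphs gives the free product of the groups, and that a join (add all edges between the two graphs) gives the direct product. A complete graph gives $\mathbb Z^k$ and a graph without edges gives a free group. The path $P_3$ on three vertices gives $F_2\times\mathbb Z$, with the middle vertex central, so $A(P_3\sqcup\{\mathrm{pt}\})=(F_2\times\mathbb Z)*\mathbb Z$. A $4$-cycle together with an isolated vertex gives $(F_2\times F_2)*\mathbb Z$. The following three facts are known, and we use them without proof.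
\begin{enumerate}
\item[(a)] Every $A(\Gamma)$ embeds in $\mathrm{Diff}^1_+(M)$, so $\mathrm{CR}_M(A(\Gamma))\ge1$.
\item[(b)] For a finite simplicial graph $\Gamma$ the following are equivalent: (1) $\mathrm{CR}_M(A(\Gamma))<\infty$; (2) $\mathrm{CR}_M(A(\Gamma))\le2$; (3) $(F_2\times\mathbb Z)*\mathbb Z$ is isomorphic to a subgroup of $A(\Gamma)$; (4) $A(\Gamma)$ is not a direct product of free products of free abelian groups.
\item[(c)] $\mathrm{CR}_M((F_2\times F_2)*\mathbb Z)=1$.
\end{enumerate}
So the finite values lie in $[1,2]$, and the one finite value that these facts exhibit is $1$. This paper answers the following question from \cite{KK21}.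

\medskip
\noindent\textbf{Question.} Is $\mathrm{CR}_M(A(\Gamma))\in\{1,\infty\}$ for every finite simplicial graph $\Gamma$?
\medskip

The question is about a single group. By (b), every $A(\Gamma)$ of finite critical regularity contains $(F_2\times\mathbb Z)*\mathbb Z$, which itself has finite critical regularity; by (a) and monotonicity, the answer is yes if and only if $\mathrm{CR}_M((F_2\times\mathbb Z)*\mathbb Z)=1$. This group differs from the one in (c) only in that one factor $F_2$ is replaced by $\mathbb Z$, and one might guess that the value is again $1$. It is as large as (b) allows.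

\begin{theorem}\label{thm:main}
Let $H=\mathbb Z^{a_1}*\dots*\mathbb Z^{a_l}$ with $l\ge1$ and all $a_j\ge1$, let $k\ge0$, and let $G=H\times\mathbb Z^k$. Then $G*\mathbb Z$ embeds in $\bigcap_{0<\tau<1}\mathrm{Diff}_+^{1+\tau}(M)$, by a single embedding, for $M=[0,1]$ and for $M=S^1$.
\end{theorem}

\begin{corollary}\label{cor:answer}
We have $\mathrm{CR}_M((F_2\times\mathbb Z)*\mathbb Z)=2$. Hence the answer to the Question is no, and the values $1$, $2$ and $\infty$ all occur as critical regularities of right-angled Artin groups.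
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} with $H=\mathbb Z*\mathbb Z$ and $k=1$ gives the lower bound $2$. The group $A(P_3\sqcup\{\mathrm{pt}\})=(F_2\times\mathbb Z)*\mathbb Z$ satisfies condition (3) of (b), hence condition (2). The value $1$ occurs by (c), and the value $\infty$ occurs for $\mathbb Z^k$.
\end{proof}

\begin{theorem}\label{thm:ext}
Suppose that $A(\Gamma)=\prod_iA_i$ is a finite direct product in which each $A_i$ is a finite free product of groups $H_{ij}\times\mathbb Z^{k_{ij}}$, each $H_{ij}$ being a (possibly trivial) finite free product of finitely generated free abelian groups. Then $A(\Gamma)$ embeds in $\bigcap_{0<\tau<1}\mathrm{Diff}_+^{1+\tau}(M)$, and $\mathrm{CR}_M(A(\Gamma))\in\{2,\infty\}$. The value is $2$ if and only if $(F_2\times\mathbb Z)*\mathbb Z$ is isomorphic to a subgroup of $A(\Gamma)$.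
\end{theorem}

\begin{remark}\label{rem:notattained}
Kim and Koberda \cite{KK18} proved that if a group $G$ is not virtually metabelian, then $(G\times\mathbb Z)*\mathbb Z$ does not embed in the group of orientation-preserving $C^1$ diffeomorphisms of $M$ whose first derivative has bounded variation. We do not use this result in the proofs. Applied to $G=F_2$, it shows that the supremum is not attained: when $\mathrm{CR}_M(A(\Gamma))=2$ in Theorem~\ref{thm:ext}, the group $A(\Gamma)$ embeds in $\mathrm{Diff}_+^r(M)$ exactly for $r<2$, because a $C^2$ diffeomorphism of $M$ has derivative of bounded variation. For graphs not covered by (b), (c) or Theorem~\ref{thm:ext} we make no claim about $\mathrm{CR}_M(A(\Gamma))$; in particular we do not claim that $1,2,\infty$ are the only values.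
\end{remark}

The proof of Theorem~\ref{thm:main} makes two reductions. First, actions on a sequence of disjoint intervals can be glued if the generators are close enough to the identity, so it suffices to find, for each nontrivial $w\in G*\mathbb Z$, one action with small generators in which $w$ acts nontrivially (Sections~\ref{sec:glue} and~\ref{sec:proofs}). Second, such an action can be built from an action of $G$ with small generators in which a given finite subset of $G\setminus\{1\}$ moves one point $x_0$ (Section~\ref{sec:free}). The core of the paper is the construction of these actions of $G=H\times\mathbb Z^k$. The point $x_0$ lies in an interval $J$; the elements with a nontrivial $H$-component move $J$ off itself, and the elements of $\mathbb Z^k$ act inside $J$ without interior fixed points. Section~\ref{sec:model} explains why this is delicate and works out the simplest case. Section~\ref{sec:comb} contains the combinatorics, Sections~\ref{sec:affine}--\ref{sec:weight} the estimates, and Section~\ref{sec:G} puts them together.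

\section{One diffeomorphism and its centralizer}\label{sec:model}

The simplest instance of the configuration just described has one map $f$ that moves $J$ along a sequence of disjoint intervals and one map $z$ that commutes with $f$ and preserves $J$. In class $C^2$ this forces $z$ to be trivial on $J$.

\begin{proposition}\label{prop:obstruction}
Let $f,z\in\mathrm{Diff}^1_+([0,1])$ commute, and let $J$ be a compact interval such that $zJ=J$ and the intervals $f^nJ$, $n\ge0$, are pairwise disjoint. If $\log f'$ has bounded variation, then $z$ is the identity on $J$.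
\end{proposition}

\begin{proof}
Let $\lambda$ be the total variation of $\log f'$. Since $\log(f^n)'=\sum_{m<n}\log f'\circ f^m$ and the intervals $f^mJ$ are disjoint, the oscillation of $\log(f^n)'$ on $J$ is at most $\lambda$. By the mean value theorem $(f^n)'$ takes the value $|f^nJ|/|J|$ on $J$, so $(f^n)'\ge e^{-\lambda}|f^nJ|/|J|$ on $J$. For $x\in J$ this gives
\[
|z(f^nx)-f^nx|=|f^n(zx)-f^nx|\ge e^{-\lambda}\,\frac{|zx-x|}{|J|}\,|f^nJ| .
\]
On the other hand $z$ preserves $f^nJ$ and fixes its endpoints, so $z'=1$ somewhere on $f^nJ$. As $|f^nJ|\to0$ and $z'$ is uniformly continuous, $\eta_n=\sup_{f^nJ}|z'-1|\to0$, and $|zy-y|\le\eta_n|f^nJ|$ for $y\in f^nJ$. Letting $n\to\infty$ gives $zx=x$.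
\end{proof}

The proof shows what has to happen if $z$ is to be nontrivial on $J$. After rescaling to unit size, the restrictions of $z$ to the intervals $f^nJ$ must tend to the identity, and they are all conjugate to $z|_J$ by iterates of $f$, so these iterates must accumulate unbounded distortion. If $\log f'$ is only $\tau$-H\"older, it may oscillate by about $|f^nJ|^\tau$ on $f^nJ$, and $\sum|f^nJ|^\tau$ can diverge although $\sum|f^nJ|$ converges. To use this room we need a family of maps that tends to the identity and whose members are conjugate to one another by small maps. Translations of the line, conjugated by dilations, are such a family. In Section~\ref{sec:affine} we transport them to one-parameter groups $T_t$ and $D_s$ of diffeomorphisms of $[0,1]$, tangent to the identity at the endpoints, such that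
\[
D_sT_tD_s^{-1}=T_{te^{-s}},
\]
and such that $\log T_t'$ and $\log D_s'$ are Lipschitz with constants $O(|t|)$ and $O(|s|)$.

Grant this, and let $J(n)$, $n\in\mathbb Z$, be disjoint intervals of lengths $\ell(n)$ with nearly affine charts $B_n:[0,1]\to J(n)$. Choose a function $s:\mathbb Z\to[0,\infty)$ and a small $t>0$, and define on $J(n)$
\[
z=B_nT_{te^{-s(n)}}B_n^{-1},\qquad f=B_{n+1}D_{s(n+1)-s(n)}B_n^{-1}.
\]
These maps commute whatever $s$ is, because on $J(n+1)$
\begin{equation}\label{eq:modelcommute}
fzf^{-1}=B_{n+1}\,D_{s(n+1)-s(n)}T_{te^{-s(n)}}D_{s(n+1)-s(n)}^{-1}\,B_{n+1}^{-1}=B_{n+1}T_{te^{-s(n+1)}}B_{n+1}^{-1}=z .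
\end{equation}
The function $s$ decides the regularity. If $\log g'$ is $a$-Lipschitz on $[0,1]$ and $g$ is transported affinely to an interval of length $\ell$, the $\tau$-H\"older constant of the logarithmic derivative is at most $a\ell^{-\tau}$. So $f$ and $z$ have a chance of being $C^{1+\tau}$ when
\begin{equation}\label{eq:AB}
\text{(A)}\quad|s(n+1)-s(n)|\le C\ell(n)^\tau,\qquad\qquad\text{(B)}\quad e^{-s(n)}\le C\ell(n)^\tau .
\end{equation}
Condition (B) makes $s$ tend to infinity and condition (A) makes it change slowly; both can hold only if $\sum\ell(n)^\tau=\infty$. For $\tau=1$ this is impossible, in agreement with Proposition~\ref{prop:obstruction}. For $\ell(n)$ of order $|n|^{-1-a}$ with $a>0$ it is impossible as soon as $\tau>1/(1+a)$. To have all $\tau<1$ at once, the lengths must be barely summable. Suppose that $\ell(n)\ge c\,(e+|n|)^{-1}\log^{-2}(e+|n|)$, which is compatible with $\sum\ell(n)\le1$, and take $s(n)=2\log(e+|n|)$. Then $|s(n+1)-s(n)|\le4/(e+|n|)$, so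
\[
\frac{|s(n+1)-s(n)|}{\ell(n)^\tau}\le \frac{4\log^{2\tau}(e+|n|)}{c^{\tau}(e+|n|)^{1-\tau}},\qquad
\frac{e^{-s(n)}}{\ell(n)}\le\frac{\log^2(e+|n|)}{c\,(e+|n|)},
\]
and both right-hand sides are bounded when $\tau<1$.

Three things remain. The map $f$ must also be defined on the gaps between the $J(n)$; for this we let the charts be generated by a global diffeomorphism $V$ with $VB_n=B_{n+1}$ and write $f$ as $V$ composed with a correction supported on the $J(n)$. The maps must be close to the identity, not merely of bounded norm. Above all, a single $f$ sees only the abelianization of $F_2$. We need several maps $f_1,\dots,f_d$ that permute a family of intervals in a sufficiently noncommutative way, and a function $s$ that satisfies (A) along every move. Proposition~\ref{prop:realize} achieves all this; its case $d=k=1$ is the model above.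

\section{H\"older seminorms and gluing}\label{sec:glue}

We measure a diffeomorphism by its logarithmic derivative, since the chain rule is additive for it:
\[
\log(gh)'=\log g'\circ h+\log h',\qquad \log(g^{-1})'=-\log g'\circ g^{-1}.
\]
Let $K$ be a compact interval with $|K|\le1$. For an orientation-preserving $C^1$ diffeomorphism $g$ of $K$ and $\tau\in(0,1]$ put
\[
[g]_\tau=[g]_{\tau,K}=\sup_{x\ne y}\frac{|\log g'(x)-\log g'(y)|}{|x-y|^\tau}\in[0,\infty].
\]
Let $\mathcal D(K)$ be the set of those $g$ with $g'=1$ at both endpoints of $K$ and $[g]_\tau<\infty$ for every $\tau<1$. The condition at the endpoints is what allows maps on adjacent intervals to be glued. We write $\mathrm{Lip}(h)=\sup h'$.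

\begin{lemma}\label{lem:basic}
Let $g,h\in\mathcal D(K)$ and $0<\tau\le\tau'\le1$.
\begin{enumerate}
\item[(i)] $[g]_\tau\le[g]_{\tau'}$ and $\sup|\log g'|\le[g]_\tau$.
\item[(ii)] $[gh]_\tau\le[g]_\tau\,\mathrm{Lip}(h)^\tau+[h]_\tau$ and $[g^{-1}]_\tau\le[g]_\tau\,\mathrm{Lip}(g^{-1})^\tau$. In particular $\mathcal D(K)$ is a group.
\item[(iii)] If $g_1,\dots,g_m\in\mathcal D(K)$ satisfy $[g_i]_\tau\le\delta\le1$ and $W$ is a word of length $q$ in the $g_i^{\pm1}$, then $[W]_\tau\le(e+e^2+\dots+e^q)\,\delta$.
\item[(iv)] Conjugating by an increasing affine map $K\to K'$, where $|K'|\le 1$, takes $\mathcal D(K)$ to $\mathcal D(K')$ and multiplies $[\,\cdot\,]_\tau$ by $(|K|/|K'|)^\tau$.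
\item[(v)] $\mathcal D([0,1])$ embeds in $\bigcap_{0<\tau<1}\mathrm{Diff}^{1+\tau}_+(M)$ for $M=[0,1]$ and for $M=S^1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Distances in $K$ are at most $1$, so $|x-y|^{\tau'}\le|x-y|^\tau\le1$; for the second bound compare $x$ with an endpoint, where $\log g'=0$. (ii) follows from the chain rule and $|hx-hy|\le\mathrm{Lip}(h)|x-y|$. (iii) By (i), $\mathrm{Lip}(g_i^{\pm1})\le e^\delta\le e$, so $[g_i^{\pm1}]_\tau\le e\delta$ by (ii). Writing $W=W'y$ with $y$ a letter, (ii) gives $[W]_\tau\le e[W']_\tau+e\delta$, and we induct on $q$. (iv) The affine map carries one logarithmic derivative to the other and multiplies distances by $|K'|/|K|$. (v) The function $\log g'$ is bounded and the exponential is Lipschitz on bounded sets, so $g'$ is $\tau$-H\"older whenever $\log g'$ is. On $S^1=[0,1]/(0\sim1)$ the map induced by $g$ is $C^1$ because $g'(0)=g'(1)=1$. If the shorter arc between $x<y$ contains the point $0\sim 1$, its length is $x+(1-y)$, and $|\log g'(x)-\log g'(y)|\le[g]_\tau\big(x^\tau+(1-y)^\tau\big)\le2[g]_\tau(x+1-y)^\tau$.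
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
Let $K_j\subset K$ be countably many compact intervals with disjoint interiors, let $g_j\in\mathcal D(K_j)$, and let $g=g_j$ on $K_j$ and $g=\mathrm{id}$ on $K\setminus\bigcup K_j$. Put $m_\tau=\sup_j[g_j]_{\tau,K_j}$. If $m_\tau<\infty$ for all $\tau<1$, then $g\in\mathcal D(K)$ and $[g]_{\tau,K}\le2m_\tau$ for all $\tau\in(0,1]$.
\end{lemma}

\begin{proof}
Differentiability of $g$ at points where the $K_j$ accumulate is not visible directly, so we first glue the logarithmic derivatives and then integrate. Let $\psi=\log g_j'$ on $K_j$ and $\psi=0$ elsewhere; this is well defined because $\log g_j'$ vanishes at the endpoints of $K_j$. If $x,y$ lie in a common $K_j$, then $|\psi(x)-\psi(y)|\le m_\tau|x-y|^\tau$. Suppose they do not. If $x\in K_i$, then an endpoint $x'$ of $K_i$ lies between $x$ and $y$ (possibly $x'=x$), so $|\psi(x)|=|\psi(x)-\psi(x')|\le m_\tau|x-y|^\tau$; if $x$ lies in no $K_i$, then $\psi(x)=0$. The same holds for $y$, so $|\psi(x)-\psi(y)|\le2m_\tau|x-y|^\tau$. Also $\psi$ vanishes at the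 endpoints of $K$, since such a point is an endpoint of every $K_j$ that contains it.

Let $x_0=\min K$ and $\tilde g(x)=x_0+\int_{x_0}^xe^\psi$, a $C^1$ function with $\log\tilde g'=\psi$. The function $e^\psi-1$ is bounded, vanishes off $\bigcup K_j$, and has integral $|g_jK_j|-|K_j|=0$ over $K_j$. If $x$ is not interior to any $K_j$, each $K_j$ either lies in $[x_0,x]$ or meets it in at most one point, so $\tilde g(x)-x=\int_{x_0}^x(e^\psi-1)=0$. On $K_j$ we then have $\tilde g(x)=\min K_j+\int_{\min K_j}^xg_j'=g_j(x)$. Thus $\tilde g=g$.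
\end{proof}

\section{Comb groups detect free groups}\label{sec:comb}

Let $\mathbf e_1,\dots,\mathbf e_d$ be the standard basis of $\mathbb Z^d$ and put
\[
\Pi_i=\{n\in\mathbb Z^d: n_1=\dots=n_{i-1}=0\},\qquad \mathbb Z^d=\Pi_1\supset\Pi_2\supset\dots\supset\Pi_d .
\]
Let $\varphi_i$ be the permutation of $\mathbb Z^d$ given by $\varphi_i(n)=n+\mathbf e_i$ for $n\in\Pi_i$ and $\varphi_i(n)=n$ otherwise, and let $\Lambda_d=\langle\varphi_1,\dots,\varphi_d\rangle$. We call $\Lambda_d$ the \emph{comb group} of depth $d$; Figure~\ref{fig:comb} explains the name. The group $\Lambda_1$ is the group of translations of $\mathbb Z$.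

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \y in {-2,...,2}{
  \draw (-3.6,\y)--(3.6,\y);
  \foreach \x in {-3,...,3} \fill (\x,\y) circle (1.8pt);}
\draw[very thick] (0,-2.6)--(0,2.6);
\draw[->,thick] (2.1,1.25)--(2.9,1.25) node[midway,above] {$\varphi_1$};
\draw[->,thick] (0.25,0.1)--(0.25,0.9) node[midway,right] {$\varphi_2$};
\node[right] at (3.6,0) {$n_2=0$};
\node[above] at (0,2.6) {$n_1=0$};
\end{tikzpicture}
\caption{The comb for $d=2$. The points are those of $\mathbb Z^2$. The permutation $\varphi_1$ moves every point one step to the right along its horizontal tooth; $\varphi_2$ moves the points of the spine $n_1=0$ one step up and fixes all other points.}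
\label{fig:comb}
\end{figure}

\begin{lemma}\label{lem:wreath}
Let $d\ge2$ and write $\mathbb Z^d=\mathbb Z\times\mathbb Z^{d-1}$. The group $\Lambda_d$ consists of the maps $(m,n')\mapsto(m+a,c(m)n')$, where $a\in\mathbb Z$ and $c:\mathbb Z\to\Lambda_{d-1}$ is trivial outside a finite set.
\end{lemma}

\begin{proof}
We have $\varphi_1(m,n')=(m+1,n')$. For $j\ge2$, $\varphi_j$ acts on $\{0\}\times\mathbb Z^{d-1}$ as the generator $\varphi_{j-1}$ of $\Lambda_{d-1}$ and fixes $\{m\}\times\mathbb Z^{d-1}$ pointwise for $m\ne0$. So the generators have the stated form, and maps of this form are closed under composition and inversion. Conversely, for $\gamma\in\Lambda_{d-1}$, a word in $\varphi_2,\dots,\varphi_d$ acts as $\gamma$ on the fiber over $0$ and trivially elsewhere; its conjugate by $\varphi_1^m$ does the same on the fiber over $m$. A product of finitely many such maps, followed by $\varphi_1^a$, gives the general map.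
\end{proof}

Thus $\Lambda_d$ is the wreath product $\Lambda_{d-1}\wr\mathbb Z$, an extension of $\mathbb Z$ by $\bigoplus_{\mathbb Z}\Lambda_{d-1}$. By induction it is solvable, so no single $\Lambda_d$ contains $F_2$. But every finite part of a free group survives in some $\Lambda_d$, and in the strong form that one point is moved.

\begin{proposition}\label{prop:detect}
Let $F_l$ be free with basis $x_1,\dots,x_l$, $l\ge1$, and let $S\subset F_l\setminus\{1\}$ be finite. There are $d\ge1$, a homomorphism $\rho:F_l\to\Lambda_d$ and $v\in\mathbb Z^d$ with $\rho(s)v\ne v$ for all $s\in S$.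
\end{proposition}

\begin{example}\label{ex:commutator}
Let $s=x_2^{-1}x_1^{-1}x_2x_1$. Let $x_i$ add $i$ to the first coordinate. Applying the letters from right to left, the first coordinate runs through the loop $0\to1\to3\to2\to0$, so depth $1$ does not detect $s$. Use a second coordinate to record one step of the loop, the step of $x_1$ between $2$ and $3$: let $\rho(x_2)(m,n')=(m+2,n')$, and let $\rho(x_1)(m,n')$ be $(m+1,n'+1)$ for $m=2$ and $(m+1,n')$ otherwise, that is, $\rho(x_2)=\varphi_1^2$ and $\rho(x_1)=\varphi_1^3\varphi_2\varphi_1^{-2}$. Then $\rho(s)$ acts by $(0,0)\mapsto(1,0)\mapsto(3,0)\mapsto(2,-1)\mapsto(0,-1)$. In general the loop defines a word in a new free group, and the point is to make this word nontrivial and shorter.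
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:detect}]
If $S$ is empty, replace it by $\{x_1\}$. We induct on the largest word length $N\ge1$ of an element of $S$, for all ranks $l$ at once. Let $\chi:F_l\to\mathbb Z$ be given by $\chi(x_i)=i$, and let $S_1=S\cap\ker\chi$. If $S_1=\emptyset$, which holds when $N=1$, take $d=1$, $\rho(x_i)=\varphi_1^i$ and $v=0$; then $\rho(s)v=\chi(s)\neq0$.

Suppose $S_1\ne\emptyset$. Consider the graph with vertex set $\mathbb Z$ and an oriented edge $(m;i)$ from $m$ to $m+i$ for $m\in\mathbb Z$ and $1\le i\le l$. An edge path is \emph{reduced} if it never traverses an edge and then immediately the same edge in the opposite direction; a closed reduced path in a tree has length $0$. Write $s\in S_1$ as a reduced word $y_q\cdots y_1$ and read it from right to left, starting at the vertex $0$: at the vertex $m$, the letter $x_i$ traverses $(m;i)$ forwards and the letter $x_i^{-1}$ traverses $(m-i;i)$ backwards. This path has length $q\geq1$. It is closed since $\chi(s)=0$, and it is reduced, since a backtrack would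 need consecutive letters $x_i^{\pm1},x_i^{\mp1}$. Let $Y$ be the union of these loops over $s\in S_1$, a finite connected graph. The edges of $Y$ at $0$ join $0$ to distinct vertices among $\pm1,\dots,\pm l$, so they form a tree; extend it to a maximal tree $\mathcal T$ of $Y$. Let $\epsilon_1,\dots,\epsilon_{l'}$ be the edges of $Y$ outside $\mathcal T$, viewed as a basis of a free group $F_{l'}$. Label the edge $(m;i)$ by $c_i(m)=\epsilon_j$ if it is the edge $\epsilon_j$, and by $c_i(m)=1$ otherwise. For $s\in S_1$ let $\Theta(s)\in F_{l'}$ be the product of the labels along the loop of $s$, with later labels on the left and with inverse labels for edges traversed backwards.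

\emph{Claim: deleting the trivial labels leaves a nonempty reduced word of length at most $q-1$.} The edges of the loop with trivial label are those in $\mathcal T$. If no letter remained, the loop would be a closed reduced path of positive length in $\mathcal T$. If two consecutive remaining letters were $\epsilon_j^{\pm1}$ and $\epsilon_j^{\mp1}$, the part of the loop between the two traversals of $\epsilon_j$ would be a reduced path in $\mathcal T$ from the endpoint of the first traversal to the starting point of the second. These are the same vertex, so this part has length $0$ and the loop backtracks along $\epsilon_j$, which is false. Finally, the first edge of the loop is incident to $0$, so it lies in $\mathcal T$ and is deleted. This proves the claim; the last step is the reason for putting the edges at $0$ into $\mathcal T$.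

Hence $l'\ge1$, and $\Theta(S_1)\subset F_{l'}\setminus\{1\}$ consists of elements of length at most $N-1$. By induction there are $d\ge2$, $\rho':F_{l'}\to\Lambda_{d-1}$ and $v'\in\mathbb Z^{d-1}$ with $\rho'(\Theta(s))v'\ne v'$ for $s\in S_1$. Define
\[
\rho(x_i)(m,n')=\big(m+i,\ \rho'(c_i(m))\,n'\big),
\]
an element of $\Lambda_d$ by Lemma~\ref{lem:wreath}. Its inverse is $(m,n')\mapsto(m-i,\rho'(c_i(m-i))^{-1}n')$. So when the letters of $s\in S_1$ are applied in turn to $(0,n')$, the first coordinate follows the loop of $s$ and the second is multiplied by the images of the labels: $\rho(s)(0,n')=(0,\rho'(\Theta(s))n')$. For $s\in S\setminus S_1$, $\rho(s)$ changes the first coordinate by $\chi(s)\ne0$. Take $v=(0,v')$.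
\end{proof}

\section{The affine group acting on the interval}\label{sec:affine}

We transport translations and dilations of $\mathbb R$ to $(0,1)$ by a diffeomorphism $\Phi$ with derivative $\sigma$. The dilation $x\mapsto e^{-s}x$ becomes a map with derivative $e^{-s}\sigma(e^{-s}x)/\sigma(x)$ at $\Phi(x)$. If $\sigma(x)$ were a multiple of $|x|^{-1-a}$ for large $|x|$, this derivative would equal $e^{as}$ near the endpoints. Tangency to the identity requires $a=0$, and $1/|x|$ is not integrable, so a logarithmic factor is needed. The same density will give the barely summable lengths asked for in Section~\ref{sec:model}. Let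
\[
L(x)=\log(e+x^2)\ge1,\qquad\sigma(x)=c_*(e+x^2)^{-1/2}L(x)^{-2},\qquad\Phi(x)=\int_{-\infty}^x\sigma,
\]
with $c_*>0$ chosen so that $\int_{\mathbb R}\sigma=1$. Then $\Phi:\mathbb R\to(0,1)$ is a $C^\infty$ diffeomorphism, and $\sigma$ is even and decreasing in $|x|$. From $e+x^2\le(e+|x|)^2$ we get
\begin{equation}\label{eq:sigmalower}
\sigma(x)^{-1}\le4c_*^{-1}(e+|x|)\log^2(e+|x|).
\end{equation}
Define homeomorphisms $T_t,D_s$ of $[0,1]$, fixing $0$ and $1$, by
\[
T_t(\Phi(x))=\Phi(x+t),\qquad D_s(\Phi(x))=\Phi(e^{-s}x).
\]
They are $C^\infty$ diffeomorphisms of $(0,1)$, $T_t$ has no fixed point in $(0,1)$ for $t\ne0$, and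
\begin{equation}\label{eq:affine}
T_tT_{t'}=T_{t+t'},\qquad D_sD_{s'}=D_{s+s'},\qquad D_sT_tD_s^{-1}=T_{te^{-s}},
\end{equation}
the last because $e^{-s}(e^sx+t)=x+te^{-s}$.

\begin{lemma}\label{lem:affine}
There is $C_0\ge1$ such that for $|t|,|s|\le1$ we have $T_t,D_s\in\mathcal D([0,1])$, $[T_t]_1\le C_0|t|$ and $[D_s]_1\le C_0|s|$. Moreover $(\log T_t')''$ is bounded on $(0,1)$ uniformly in $|t|\le1$, and $\sigma(x+t)\le C_0\sigma(x)$ for $|t|\le 1$.
\end{lemma}

\begin{proof}
Let $\gamma=\log\sigma=\log c_*-\frac12L-2\log L$. The function $L'=2x/(e+x^2)$ is rational of degree $-1$ without real poles, and each differentiation lowers the degree, so $L^{(j)}=O((1+|x|)^{-j})$ for $j\ge1$. The first three derivatives of $\log L$ are $L'/L$, $L''/L-(L'/L)^2$ and $L'''/L-3L'L''/L^2+2(L'/L)^3$. As $L\ge1$,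
\begin{equation}\label{eq:gamma}
\gamma^{(j)}(x)=O\big((1+|x|)^{-j}\big),\qquad j=1,2,3 .
\end{equation}
Since $\gamma'$ is bounded, $\sigma(x+t)\le C\sigma(x)$ for $|t|\le1$. Since $\frac{d}{dr}\gamma(e^{-r}x)=-y\gamma'(y)$ with $y=e^{-r}x$, and $y\gamma'(y)$ is bounded, also $\sigma(e^{-r}x)\le C\sigma(x)$ for $|r|\le1$. In the coordinate $u=\Phi(x)$ we have $\frac d{du}=\sigma(x)^{-1}\frac d{dx}$.

\emph{Translations.} Let $\psi=\log T_t'$, so that $\psi(\Phi(x))=\gamma(x+t)-\gamma(x)$. This tends to $0$ as $x\to\pm\infty$ because $\gamma'$ does. We use the mean value theorem, \eqref{eq:gamma}, \eqref{eq:sigmalower} and $1+|y|\ge\frac12(1+|x|)$ for $|y-x|\le1$: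
\begin{align*}
\psi'(\Phi(x))&=\frac{\gamma'(x+t)-\gamma'(x)}{\sigma(x)}=O\Big(|t|\,\frac{\log^2(e+|x|)}{1+|x|}\Big)=O(|t|),\\
\psi''(\Phi(x))&=\frac{\gamma''(x+t)-\gamma''(x)-\big(\gamma'(x+t)-\gamma'(x)\big)\gamma'(x)}{\sigma(x)^2}=O\Big(\frac{\log^4(e+|x|)}{1+|x|}\Big)=O(1),
\end{align*}
the numerators being $O(|t|(1+|x|)^{-2})$ and $O((1+|x|)^{-3})$.

\emph{Dilations.} Here \eqref{eq:gamma} is not enough, and we use the exact form of $\sigma$. We have $\gamma'(x)=-\frac x{e+x^2}-\frac{4x}{(e+x^2)L}$. Put
\[
p(x)=1+x\gamma'(x)=\frac e{e+x^2}-\frac{4x^2}{(e+x^2)L(x)} .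
\]
Since $\frac{d}{dr}\big(-r+\gamma(e^{-r}x)\big)=-p(e^{-r}x)$,
\[
\log D_s'(\Phi(x))=-s+\gamma(e^{-s}x)-\gamma(x)=-\int_0^sp(e^{-r}x)\,dr,
\]
which tends to $0$ as $x\to\pm\infty$ because $p$ does. Differentiating, with $\big(\frac{x^2}{e+x^2}\big)'=\frac{2ex}{(e+x^2)^2}$,
\[
p'(x)=-\frac{2ex}{(e+x^2)^2}-\frac{8ex}{(e+x^2)^2L}+\frac{8x^3}{(e+x^2)^2L^2}.
\]
The first two terms are $O((1+|x|)^{-3})$, which is $O(\sigma(x))$ by \eqref{eq:sigmalower}, and the third is at most $8(e+x^2)^{-1/2}L^{-2}=8\sigma(x)/c_*$ in absolute value. So $|p'|\le C\sigma$, and the $u$-derivative of $\log D_s'$ is bounded by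
\[
\frac1{\sigma(x)}\Big|\int_0^se^{-r}|p'(e^{-r}x)|\,dr\Big|\le\frac{C}{\sigma(x)}\Big|\int_0^s e^{-r}\sigma(e^{-r}x)\,dr\Big|\le C'|s| .
\]

In both cases the derivative tends to $1$ at $0$ and $1$. By the mean value theorem the map is differentiable at the endpoints with derivative $1$, so it is a $C^1$ diffeomorphism of $[0,1]$, and the Lipschitz bound for its logarithmic derivative extends from $(0,1)$ to $[0,1]$.
\end{proof}

\section{A comb of intervals}\label{sec:intervals}

We now realize the comb by intervals. The map $T_\kappa$ moves the interval $\Phi([0,\kappa/2])$ along a bi-infinite sequence of disjoint intervals; inside $\Phi([0,\kappa/2])$ we place a small copy of the same picture, and we repeat this $d$ times. A map supported in the inner interval acts trivially on the translates of that interval, and this produces the rule defining $\varphi_i$.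

Fix $d\ge1$ and $\delta_1\in(0,1]$, and put $I_0=[0,1]$. For $i=1,\dots,d$ in turn, let $\iota_i:[0,1]\to I_{i-1}$ be the increasing affine bijection, choose $\kappa_i\in(0,1]$ with $2C_0\kappa_i/|I_{i-1}|\le\delta_1$, and let
\[
V_i=\iota_iT_{\kappa_i}\iota_i^{-1}\text{ on }I_{i-1},\qquad V_i=\mathrm{id}\text{ elsewhere},\qquad I_i=\iota_i\big([\Phi(0),\Phi(\kappa_i/2)]\big).
\]
On $I_{i-1}$ we have $V_i^{\pm1}=\iota_iT_{\pm\kappa_i}\iota_i^{-1}$, so Lemmas~\ref{lem:affine}, \ref{lem:basic}(iv) and~\ref{lem:glue} give
\begin{equation}\label{eq:Vsmall}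
V_i^{\pm1}\in\mathcal D([0,1]),\qquad[V_i^{\pm1}]_1\le\delta_1 .
\end{equation}
The intervals $V_i^mI_i=\iota_i[\Phi(m\kappa_i),\Phi(m\kappa_i+\kappa_i/2)]$, $m\in\mathbb Z$, are pairwise disjoint subsets of $\operatorname{int}I_{i-1}$. For $j>i$ the map $V_j$ is the identity outside $I_{j-1}\subset I_i$, so it preserves $I_i$. Let $B_0:[0,1]\to I_d$ be the increasing affine bijection, and for $n\in\mathbb Z^d$ put
\[
B_n=V_1^{n_1}V_2^{n_2}\cdots V_d^{n_d}B_0,\qquad J(n)=B_n([0,1]),\qquad\ell(n)=|J(n)| .
\]

\begin{lemma}\label{lem:combint}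
The intervals $J(n)$ are pairwise disjoint subsets of $(0,1)$. If $n\in\Pi_i$, then $J(n)\subset\operatorname{int}I_{i-1}$ and $V_i^{\pm1}B_n=B_{n\pm\mathbf e_i}$. If $n\notin\Pi_i$, then $V_i=\mathrm{id}$ on $J(n)$.
\end{lemma}

\begin{proof}
For every $i$ and $n$ we have $V_{i+1}^{n_{i+1}}\cdots V_d^{n_d}I_d\subset I_i$, so $V_i^{n_i}\cdots V_d^{n_d}I_d\subset V_i^{n_i}I_i\subset\operatorname{int}I_{i-1}$. For $i=1$ this gives $J(n)\subset(0,1)$, and for $n\in\Pi_i$, when $B_n=V_i^{n_i}\cdots V_d^{n_d}B_0$, it gives the second statement. If $n\neq n'$ and $i$ is the first index with $n_i\ne n_i'$, then after removing the common factor $V_1^{n_1}\cdots V_{i-1}^{n_{i-1}}$ the two intervals lie in the disjoint sets $V_i^{n_i}I_i$ and $V_i^{n_i'}I_i$. If $n\notin\Pi_i$, let $j<i$ be the first index with $n_j\ne0$. Then $J(n)\subset V_j^{n_j}I_j$ is disjoint from $I_j\supset I_{i-1}$.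
\end{proof}

The charts $B_n$ are compositions of arbitrarily many maps, so they are not affine. They are uniformly close to affine for the reason that drove Proposition~\ref{prop:obstruction}: the maps $V_i$ have Lipschitz logarithmic derivative, and they are applied to disjoint intervals. Constants below depend on $d$ and on the $\kappa_i$, but not on $n$.

\begin{lemma}\label{lem:charts}
Each $B_n$ is a $C^\infty$ diffeomorphism from $[0,1]$ onto $J(n)$. There are $C_1,c>0$ such that for all $n$ the function $b_n=\log B_n'$ satisfies $|b_n'|,|b_n''|\le C_1$ and $C_1^{-1}\ell(n)\le B_n'\le C_1\ell(n)$ on $[0,1]$, and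
\[
\ell(n)\ge c\prod_{i=1}^d\sigma(n_i).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:affine} there are $\lambda,\mu$ that bound $|\psi'|$ and $|\psi''|$ on $\operatorname{int}I_{i-1}$ for each of the $2d$ functions $\psi=\log(V_i^{\pm1})'$. The map $B_n$ is obtained from $B^{(0)}=B_0$ by applying $V_d^{\pm1}$ $|n_d|$ times, then $V_{d-1}^{\pm1}$ $|n_{d-1}|$ times, and so on: we follow the path from $0$ to $n$ in the comb. The intermediate maps $B^{(m)}$ are charts $B_{n^{(m)}}$ with distinct indices, so their images $J^{(m)}$ satisfy $\sum_m|J^{(m)}|\le1$. When $V_i^{\pm1}$ is applied, the current index lies in $\Pi_i$, so the current interval lies in $\operatorname{int}I_{i-1}$, where $V_i^{\pm1}$ is $C^\infty$. By the chain rule,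
\[
b^{(m)}:=\log(B^{(m)})'=\log|I_d|+\sum_{j<m}\psi_j\circ B^{(j)},
\]
where each $\psi_j$ is one of the functions $\psi$. Hence $b^{(m)}$ has oscillation at most $\lambda\sum_j|J^{(j)}|\le\lambda$, and since $(B^{(m)})'$ takes the value $|J^{(m)}|$, we get $e^{-\lambda}|J^{(m)}|\le(B^{(m)})'\le e^\lambda|J^{(m)}|$. Differentiating the sum once gives $|(b^{(m)})'|\le\sum_j\lambda e^\lambda|J^{(j)}|\le\lambda e^\lambda$. Differentiating again, with $(B^{(j)})''=(b^{(j)})'(B^{(j)})'$,
\[
|(b^{(m)})''|\le\sum_j\big(\mu e^{2\lambda}|J^{(j)}|^2+\lambda\cdot\lambda e^\lambda\cdot e^\lambda|J^{(j)}|\big)\le(\mu+\lambda^2)e^{2\lambda}.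
\]

For the lower bound, fix $i$ and $m\in\mathbb Z$. The function $\log(V_i^m)'$ on $I_i$ is a sum of terms $\psi\circ V_i^{j}$ with distinct $j$, and the intervals $V_i^jI_i$ are disjoint in $\operatorname{int}I_{i-1}$, so its oscillation is at most $\lambda$. Therefore $|V_i^mX|/|X|\ge e^{-\lambda}|V_i^mI_i|/|I_i|$ for every interval $X\subset I_i$. Apply this to $X_{d+1}=I_d$ and $X_i=V_i^{n_i}X_{i+1}$, noting that $X_{i+1}\subset I_i$:
\[
\ell(n)=|X_1|\ge|I_d|\prod_{i=1}^de^{-\lambda}\frac{|V_i^{n_i}I_i|}{|I_i|}.
\]
Finally, the points of $[m\kappa_i,m\kappa_i+\kappa_i/2]$ have absolute value at most $|m|+1$, so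
\[
|V_i^mI_i|=|I_{i-1}|\int_{m\kappa_i}^{m\kappa_i+\kappa_i/2}\sigma\ \ge\ \frac{\kappa_i}2|I_{i-1}|\,\sigma(|m|+1)\ \ge\ \frac{\kappa_i|I_{i-1}|}{2C_0}\,\sigma(m).\qedhere
\]
\end{proof}

The next lemma says that these charts transport small maps as well as affine charts do. The bound must be proportional to the size $a$ of the transported map, and this is where the bound on $b_n''$ is used.

\begin{lemma}\label{lem:transport}
Let $C_2=C_1(1+8C_1)$. If $g\in\mathcal D([0,1])$ and $[g]_1\le a\le1$, then $h=B_ngB_n^{-1}$ lies in $\mathcal D(J(n))$ and $[h]_{\tau,J(n)}\le C_2\,a\,\ell(n)^{-\tau}$ for all $n$ and all $\tau\in(0,1]$.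
\end{lemma}

\begin{proof}
Let $\theta(u)=\log h'(B_nu)=\log g'(u)+b_n(gu)-b_n(u)$; it vanishes at $0$ and $1$. From $|\log g'|\le a\le 1$ we get $|g'-1|\le e^a-1\le2a$, $g'\le3$ and, integrating from $0$, $|gu-u|\le2a$. Thus
\[
|(b_n\circ g-b_n)'(u)|\le|b_n'(gu)-b_n'(u)|\,g'(u)+|b_n'(u)|\,|g'(u)-1|\le6C_1a+2C_1a,
\]
and $\theta$ is $(1+8C_1)a$-Lipschitz. By Lemma~\ref{lem:charts}, $B_n^{-1}$ is $C_1/\ell(n)$-Lipschitz, so $\log h'=\theta\circ B_n^{-1}$ is $C_2a/\ell(n)$-Lipschitz. For $x,y\in J(n)$ we have $|x-y|/\ell(n)\le1$, hence $|x-y|/\ell(n)\le(|x-y|/\ell(n))^\tau$.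
\end{proof}

\section{The weight function}\label{sec:weight}

We need $s:\mathbb Z^d\to[0,\infty)$ satisfying condition (B) of \eqref{eq:AB} at every point and condition (A) along every edge of the comb. Consider $d=2$. The naive choice $2\log(e+|n_1|)+2\log(e+|n_2|)$ fails (A): its increment from $(0,n_2)$ to $(1,n_2)$ is a fixed positive number, while $\ell(0,n_2)\to0$. Growth along the tooth at height $n_2$ has to be damped by a factor of about $1/|n_2|$, which suggests
\[
s(n_1,n_2)=w(n_2)+\frac{w(n_1)}{e+|n_2|}
\]
for a function $w$ whose increments are $O(\sigma(m)^\tau)$ for every $\tau<1$. Such a $w$ grows more slowly than every positive power of $|m|$. So the second term stays bounded until $|n_1|$ exceeds every fixed power of $|n_2|$, and in that range the term $w(n_2)$ alone must dominate $\log|n_1|$, as (B) demands. Hence $w$ must grow faster than the logarithm that sufficed for $d=1$. The function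
\[
\Omega(m)=\exp\sqrt{\log(e+|m|)}\ \ge\ \Omega(0)=e
\]
is balanced for this purpose: $\Omega(n_1)$ overtakes $(e+|n_2|)^2$ when $\log(e+|n_1|)$ reaches $4\log^2(e+|n_2|)$, and $\Omega(n_2)$ dominates every power of $\log(e+|n_2|)$. For $\varepsilon\in(0,1]$ define
\[
s(n)=\varepsilon\sum_{i=1}^d\frac{\Omega(n_i)-e}{\prod_{j>i}(e+|n_j|)}\ \ge0 .
\]

\begin{lemma}\label{lem:weight}
\begin{enumerate}
\item[(i)] For every $\tau\in(0,1)$ there is $C_3(\tau)$, independent of $\varepsilon$, such that $|s(n+\mathbf e_i)-s(n)|\le\varepsilon\,C_3(\tau)\,\ell(n)^\tau$ for all $i$ and all $n\in\Pi_i$.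
\item[(ii)] There is $C_4(\varepsilon)$ such that $e^{-s(n)}\le C_4(\varepsilon)\,\ell(n)$ for all $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $n\in\Pi_i$. The terms of index less than $i$ vanish at $n$ and at $n+\mathbf e_i$, because $\Omega(0)=e$; the terms of index greater than $i$ do not involve $n_i$. So
\[
s(n+\mathbf e_i)-s(n)=\varepsilon\big(\Omega(n_i+1)-\Omega(n_i)\big)\prod_{j>i}(e+|n_j|)^{-1}.
\]
For real $x\ge0$ and $Y=\log(e+x)\ge1$ we have $0<\Omega'(x)=\Omega(x)/(2\sqrt Y(e+x))\le e^{\sqrt Y-Y}$, and $e^{\sqrt Y-Y}=\Omega(x)/(e+x)$ is decreasing in $x$. Hence $|\Omega(m+1)-\Omega(m)|\le\Omega(m)/(e+m)$ for $m\ge0$, and $|\Omega(m+1)-\Omega(m)|\le\Omega(|m|-1)/(e+|m|-1)\le2\Omega(m)/(e+|m|)$ for $m\le-1$. By \eqref{eq:sigmalower}, with $Y=\log(e+|m|)$,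
\[
\frac{2\Omega(m)}{(e+|m|)\,\sigma(m)^\tau}\le2(4/c_*)^\tau\,Y^{2\tau}e^{\sqrt Y-(1-\tau)Y}\le C'(\tau),
\]
and this is the place where $\tau<1$ is used. As $1\le2\Omega$, also $(e+|m|)^{-1}\le C'(\tau)\sigma(m)^\tau$. So the increment is at most $\varepsilon C'(\tau)^{d-i+1}\prod_{j\ge i}\sigma(n_j)^\tau$, and Lemma~\ref{lem:charts} gives $\prod_{j\ge i}\sigma(n_j)\le\ell(n)/(c\,\sigma(0)^{i-1})$ for $n\in\Pi_i$.

(ii) Let $P_i(n)=\prod_{j\ge i}(e+|n_j|)$, $P_{d+1}=1$. By \eqref{eq:sigmalower}, $\sigma(m)^{-1}\le C(e+|m|)^2$, so $\ell(n)\ge c'P_1(n)^{-2}$ by Lemma~\ref{lem:charts}, and it suffices to show $s\ge2\log P_1-C$. Let $s_i=\varepsilon\sum_{j\ge i}(\Omega(n_j)-e)/P_{j+1}$, so that $s_1=s$ and $s_{d+1}=0$. Each step of the induction below doubles an exponent, so we prove a stronger statement by downward induction on $i\le d$: \emph{for all $p,K\ge1$ there is $C$, independent of $n$, with $s_i\ge K(\log P_i)^p-C$.}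

Put $Y=\log(e+|n_i|)\ge1$ and $X=\log P_{i+1}$. Then $\log P_i=X+Y$ and $s_i=s_{i+1}+\varepsilon(e^{\sqrt Y}-e)e^{-X}$, both summands being nonnegative. Here $X=0$ if $i=d$ and $X\ge1$ if $i<d$.

If $\sqrt Y>2X$, which is the only case for $i=d$, the new term suffices. Indeed $X\le Y$, so $\log P_i\le2Y$, and
\[
s_i\ge\varepsilon e^{\sqrt Y-X}-\varepsilon e\ge\varepsilon e^{\sqrt Y/2}-\varepsilon e\ge K(2Y)^p-C,
\]
since $e^{\sqrt Y/2}$ grows faster than every power of $Y$.

If $\sqrt Y\le2X$, then $i<d$ and the earlier terms pay. We have $X+Y\le X+4X^2\le5X^2$, and the induction hypothesis with exponent $2p$ and constant $5^pK$ gives $s_i\ge s_{i+1}\ge5^pKX^{2p}-C\ge K(\log P_i)^p-C$.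

Take $i=1$, $p=1$, $K=2$.
\end{proof}

The shape of the comb is essential in (i). For $d=2$ and $n_1\neq0$, the step from $(n_1,0)$ to $(n_1,1)$ changes the first term of $s$ by $\varepsilon(\Omega(n_1)-e)\big(\frac1{e+1}-\frac1e\big)$, which is unbounded in $n_1$; but this step is not an edge of the comb.

\section{Actions of $H\times\mathbb Z^k$}\label{sec:G}

\begin{proposition}\label{prop:realize}
Let $d\ge1$, $k\ge0$, $\delta\in(0,1]$ and $\tau_0\in(0,1)$. There are $f_1,\dots,f_d,z_1,\dots,z_k\in\mathcal D([0,1])$ with $[f_i]_{\tau_0},[z_j]_{\tau_0}\le\delta$, and pairwise disjoint compact intervals $J(n)\subset(0,1)$, $n\in\mathbb Z^d$, such that: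
\begin{enumerate}
\item[(1)] $f_iJ(n)=J(\varphi_in)$ and $z_jJ(n)=J(n)$, and each $f_i^{\pm1}$, $z_j^{\pm1}$ is a $C^\infty$ diffeomorphism from each $\operatorname{int}J(n)$ onto its image;
\item[(2)] $z_1,\dots,z_k$ commute with one another and with every $f_i$;
\item[(3)] for $0\ne a\in\mathbb Z^k$, the map $z_1^{a_1}\cdots z_k^{a_k}$ has no fixed point in $\bigcup_n\operatorname{int}J(n)$.
\end{enumerate}
\end{proposition}

\begin{proof}
The parameters are chosen in the order: comb, $\varepsilon$, translation lengths. Take $V_i,B_n,J(n)$ from Section~\ref{sec:intervals} with $\delta_1=\delta/6$; this fixes $C_2$ and $C_3(\tau)$. Take $s$ from Section~\ref{sec:weight} with $\varepsilon\in(0,1]$ so small that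
\[
\varepsilon C_0C_3(\tau_0)\le1,\qquad2C_2C_0C_3(\tau_0)\varepsilon\le\delta/2 .
\]
This fixes $C_4(\varepsilon)$. Take positive reals $t_1,\dots,t_k$, linearly independent over $\mathbb Q$ and scaled so that $C_0t_j\le1$ and $2C_2C_0C_4(\varepsilon)t_j\le\delta$. Write $\Delta_i(n)=s(n+\mathbf e_i)-s(n)$, and define
\begin{align*}
z_j&=B_nT_{t_je^{-s(n)}}B_n^{-1}\text{ on }J(n),&z_j&=\mathrm{id}\text{ off }\textstyle\bigcup_nJ(n),\\
E_i&=B_nD_{\Delta_i(n)}B_n^{-1}\text{ on }J(n)\text{ for }n\in\Pi_i,&E_i&=\mathrm{id}\text{ elsewhere},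
\end{align*}
and $f_i=V_iE_i$.

\emph{Regularity.} For $n\in\Pi_i$, Lemma~\ref{lem:weight}(i) and $\ell(n)\le1$ give $|\Delta_i(n)|\le C_0|\Delta_i(n)|\le1$; also $t_je^{-s(n)}\le C_0t_je^{-s(n)}\le1$. So Lemmas~\ref{lem:affine} and~\ref{lem:transport} apply, and with Lemma~\ref{lem:weight} they give, for every $\tau\in(0,1)$,
\begin{align*}
[E_i]_{\tau,J(n)}&\le C_2C_0|\Delta_i(n)|\,\ell(n)^{-\tau}\le C_2C_0C_3(\tau)\varepsilon\qquad(n\in\Pi_i),\\
[z_j]_{\tau,J(n)}&\le C_2C_0t_je^{-s(n)}\ell(n)^{-\tau}\le C_2C_0C_4(\varepsilon)t_j .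
\end{align*}
By Lemma~\ref{lem:glue}, $E_i,z_j\in\mathcal D([0,1])$, $[z_j]_{\tau_0}\le\delta$ and $[E_i]_{\tau_0}\le\delta/2$. Then $f_i\in\mathcal D([0,1])$ and $\mathrm{Lip}(E_i)\le e$, so \eqref{eq:Vsmall} and Lemma~\ref{lem:basic} give $[f_i]_{\tau_0}\le e\delta/6+\delta/2\le\delta$.

(1) By Lemma~\ref{lem:combint}, $f_i=B_{n+\mathbf e_i}D_{\Delta_i(n)}B_n^{-1}$ on $J(n)$ for $n\in\Pi_i$, and $f_i=\mathrm{id}$ on $J(n)$ for $n\notin\Pi_i$. The charts are $C^\infty$, and $T_t,D_s$ are $C^\infty$ diffeomorphisms of $(0,1)$. Since $\varphi_i$ is a bijection, the inverses are covered too.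

(2) On $J(n)$ the $z_j$ are conjugates by $B_n$ of translations $T_t$, which commute by \eqref{eq:affine}. For $n\in\Pi_i$, the computation \eqref{eq:modelcommute} with $n+\mathbf e_i$ in place of $n+1$ and $t_j$ in place of $t$ gives $f_iz_jf_i^{-1}=z_j$ on $J(n+\mathbf e_i)$, and this covers all $J(m)$ with $m\in\Pi_i$. For $m\notin\Pi_i$, $f_i$ is the identity on $J(m)$, which $z_j$ preserves. The complement of $\bigcup J(n)$ is $f_i$-invariant by (1), and $z_j$ is the identity there.

(3) On $J(n)$ the map is $B_nT_tB_n^{-1}$ with $t=e^{-s(n)}\sum_ja_jt_j\ne0$.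
\end{proof}

The proposition makes no assertion about relations among the $f_i$: they permute the intervals as the $\varphi_i$ permute the indices, but a word that is trivial in $\Lambda_d$ may act nontrivially inside the intervals or in the gaps. So we let $H$ act through a free quotient, where there are no relations to check. This is where the hypothesis on $H$ enters, while the hypothesis that the second factor of $G$ is free abelian is what lets it act through the translations $T_t$.

Recall the normal form in a free product: every nontrivial element is uniquely a product $h_1\cdots h_q$, $q\ge1$, of nontrivial elements of the factors (the \emph{syllables}) with consecutive syllables in different factors, and every such product is nontrivial. From now on $G=H\times\mathbb Z^k$ is as in Theorem~\ref{thm:main}, and $\Sigma\subset G$ is the union of the standard bases of $\mathbb Z^{a_1},\dots,\mathbb Z^{a_l}$ and $\mathbb Z^k$.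

\begin{proposition}\label{prop:Gaction}
Let $P\subset G\setminus\{1\}$ be finite (possibly empty), $\delta\in(0,1]$ and $\tau_0\in(0,1)$. There are a homomorphism $\rho:G\to\mathcal D([0,1])$, an open interval $U\subset(0,1)$ and $x_0\in U$ such that $[\rho(g)]_{\tau_0}\le\delta$ for $g\in\Sigma$, $\rho(g)x_0\ne x_0$ for $g\in P$, and every $\rho(g)$, $g\in G$, is a $C^\infty$ diffeomorphism from $U$ onto its image.
\end{proposition}

\begin{proof}
Let $P_H$ be the set of nontrivial $H$-components of elements of $P$, and let $F_l$ be free on $x_1,\dots,x_l$. For each $j$ choose a homomorphism $\mathbb Z^{a_j}\to\langle x_j\rangle\cong\mathbb Z$ that is nonzero on the finitely many syllables from $\mathbb Z^{a_j}$ in the normal forms of elements of $P_H$; its vector of coefficients only has to avoid finitely many hyperplanes. The induced homomorphism $\pi:H\to F_l$ sends the normal form of $h\in P_H$ to a normal form in $\langle x_1\rangle*\dots*\langle x_l\rangle$ with the same number of syllables, so $\pi(h)\ne1$.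

Apply Proposition~\ref{prop:detect} to $S=\pi(P_H)$ to get $d$, $\rho_*:F_l\to\Lambda_d$ and $v$, and choose words $W_j$ with $\rho_*(x_j)=W_j(\varphi_1,\dots,\varphi_d)$. Take $f_i,z_j,J(n)$ from Proposition~\ref{prop:realize} with a number $\delta'\in(0,1]$ in place of $\delta$. Define $\rho$ on $H$ as $\pi$ followed by $x_j\mapsto W_j(f_1,\dots,f_d)$, and send the basis of $\mathbb Z^k$ to $z_1,\dots,z_k$. By Proposition~\ref{prop:realize}(2) this is a homomorphism on $G$. For $g\in\Sigma$, $\rho(g)$ is a word in the $f_i^{\pm1}$ and $z_j$ that was fixed before $\delta'$ was chosen, so Lemma~\ref{lem:basic}(iii) gives $[\rho(g)]_{\tau_0}\le\delta$ for small $\delta'$.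

Let $U=\operatorname{int}J(v)$ and $x_0\in U$. By Proposition~\ref{prop:realize}(1), $W(f_1,\dots,f_d)J(n)=J(W(\varphi_1,\dots,\varphi_d)n)$ for every word $W$, so $\rho(h,a)J(v)=J(\rho_*(\pi(h))v)$, and $\rho(h,a)$ is on $U$ a composition of $C^\infty$ diffeomorphisms between interiors of intervals $J(n)$. If $(h,a)\in P$ and $h\ne1$, the image interval is disjoint from $J(v)$. If $h=1$, then $a\ne0$ and Proposition~\ref{prop:realize}(3) applies.
\end{proof}

\section{The free generator}\label{sec:free}

Let $t$ now denote the generator of the free factor $\mathbb Z$ in $G*\mathbb Z=G*\langle t\rangle$. A word such as $w=[t,gtg^{-1}]$ with $1\ne g\in G$ shows the idea. Let $Q$ be a small interval disjoint from $g^{-1}Q$. If $t$ acts on $Q$ as a map $\alpha$ and on $g^{-1}Q$ as $g^{-1}\alpha'g$, then $gtg^{-1}$ acts on $Q$ as $\alpha'$, and $w$ acts on $Q$ as $[\alpha,\alpha']$ with $\alpha,\alpha'$ at our disposal. In general we need an algebraic description of $G*\langle t\rangle$ in terms of conjugates of $t$, and small maps of an interval that violate a given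 relation.

\begin{lemma}\label{lem:kernel}
Let $X,Y$ be groups. The kernel of the homomorphism $X*Y\to Y$ that kills $X$ and is the identity on $Y$ is the free product of the subgroups $yXy^{-1}$, $y\in Y$.
\end{lemma}

\begin{proof}
Let $\mathcal N$ be the free product of copies $X_y=\{x_y : x\in X\}$ of $X$, $y\in Y$, with $Y$ acting by $y'\cdot x_y=x_{y'y}$. Define $X*Y\to \mathcal N\rtimes Y$ by $x\mapsto x_1$, $y\mapsto y$, and $\mathcal N\rtimes Y\to X*Y$ by $x_y\mapsto yxy^{-1}$, $y\mapsto y$; the latter is well defined since $y'(yxy^{-1})y'^{-1}=(y'y)x(y'y)^{-1}$. The two maps are mutually inverse on generators and commute with the projections to $Y$.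
\end{proof}

A matrix in $\mathrm{SL}_2(\mathbb R)$ with rows $(a,b)$ and $(c,d)$ acts on $\mathbb R\cup\{\infty\}$ by $x\mapsto(ax+b)/(cx+d)$. This is a group action, scalar matrices act trivially, and a matrix that is not scalar fixes at most two points. For an integer $j\geq1$ let
\[
N_j=\begin{pmatrix}-j&j^2\\-1&j\end{pmatrix}.
\]
Then $N_j^2=0$ and $N_j$ has trace $0$, so $\lambda\mapsto I+\lambda N_j$ is a one-parameter subgroup of $\mathrm{SL}_2(\mathbb R)$. The map $h_j^\lambda$ defined by $I+\lambda N_j$ satisfies
\begin{equation}\label{eq:parabolic}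
h_j^\lambda(x)-j=\frac{x-j}{1-\lambda(x-j)},\qquad\text{that is,}\qquad\frac1{h_j^\lambda(x)-j}=\frac1{x-j}-\lambda,
\end{equation}
and as long as it stays finite, $\lambda\mapsto h_j^\lambda(x)$ solves the differential equation $\dot x=(x-j)^2$.

\begin{lemma}\label{lem:mobius}
Let $\omega$ be a nontrivial element of the free group of rank $m\ge1$. For all but finitely many $\lambda\in\mathbb R$ the matrix $\mathcal M(\lambda)=\omega(I+\lambda N_1,\dots,I+\lambda N_m)$ is not scalar.
\end{lemma}

\begin{proof}
First let $\lambda=7$, and let $O_j=(j-\frac13,j+\frac13)$; these intervals are disjoint. If $x\notin O_j$ (possibly $x=\infty$), then $|1/(x-j)|\le3$, so for every integer $a\ne0$ formula \eqref{eq:parabolic} gives $|1/(h_j^{7a}(x)-j)|\ge7-3>3$, that is, $h_j^{7a}(x)\in O_j$. Write $\omega$ as a product of nonzero powers of generators with consecutive indices distinct, and apply the factors to $\infty$ from right to left. Each factor receives a point outside its interval $O_j$ and sends it into $O_j$. So $\mathcal M(7)$ moves $\infty$ and is not scalar.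 Since $(I+\lambda N_j)^{-1}=I-\lambda N_j$, the entries of $\mathcal M(\lambda)$ are polynomials in $\lambda$. One of the polynomials $\mathcal M_{12}$, $\mathcal M_{21}$, $\mathcal M_{11}-\mathcal M_{22}$ is nonzero at $7$, so it has finitely many zeros.
\end{proof}

For a compactly supported $C^\infty$ vector field $X$ on an open interval, $\exp(\lambda X)$ denotes the time-$\lambda$ map of its flow.

\begin{proposition}\label{prop:freeprod}
Let $1\ne w\in G*\langle t\rangle$, $\delta\in(0,1]$ and $\tau_0\in(0,1)$. There is a homomorphism $\rho:G*\langle t\rangle\to\mathcal D([0,1])$ with $\rho(w)\ne\mathrm{id}$ and $[\rho(g)]_{\tau_0}\le\delta$ for $g\in\Sigma\cup\{t\}$.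
\end{proposition}

\begin{proof}
Let $\bar w\in G$ be the image of $w$ under $t\mapsto1$. If $\bar w\ne1$, apply Proposition~\ref{prop:Gaction} with $P=\{\bar w\}$ and put $\rho(t)=\mathrm{id}$.

Let $\bar w=1$. By Lemma~\ref{lem:kernel} with $X=\langle t\rangle$ and $Y=G$, $w$ lies in the free group with basis $gtg^{-1}$, $g\in G$. So $w=\omega(g_1tg_1^{-1},\dots,g_mtg_m^{-1})$ with $m\ge1$, distinct $g_j\in G$, and $\omega$ a nontrivial element of length $q$ in the free group of rank $m$. Apply Proposition~\ref{prop:Gaction} with $P=\{g_ig_j^{-1}:i\ne j\}$ to get $\rho$ on $G$, $U$ and $x_0$. The points $\rho(g_j^{-1})x_0\in(0,1)$ are distinct, so there is a compact interval $Q\subset U$ with $x_0\in\operatorname{int}Q$ such that the intervals $Q_j=\rho(g_j^{-1})Q\subset(0,1)$ are pairwise disjoint.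

Let $\beta:\mathbb R\to[0,1]$ be $C^\infty$ with compact support in $\operatorname{int}Q$ and equal to $1$ on $[x_0-2\eta,x_0+2\eta]$ for some $\eta>0$. Put $X_j(x)=\beta(x)(x-j)^2$ and $\mathsf m=\max_j\sup|X_j|$, and let $\lambda>0$ satisfy $q\lambda\mathsf m<\eta$. To evaluate $\omega(\exp\lambda X_1,\dots,\exp\lambda X_m)$ at a point of $(x_0-\eta,x_0+\eta)$ we follow $q$ trajectories, each for time $\pm\lambda$ at speed at most $\mathsf m$. They stay in $[x_0-2\eta,x_0+2\eta]$, where $X_j=(x-j)^2$, so by uniqueness of solutions they are given by \eqref{eq:parabolic}. Hence on $(x_0-\eta,x_0+\eta)$ this map coincides with the map defined by $\mathcal M(\lambda)$, and by Lemma~\ref{lem:mobius} it is not the identity there for all small $\lambda>0$.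

Let $Z$ be the vector field on $(0,1)$ that equals the push-forward of $X_j$ by $\rho(g_j^{-1})$ on $Q_j$ and vanishes elsewhere. It is $C^\infty$ with compact support, because $\rho(g_j^{-1})$ is a $C^\infty$ diffeomorphism from $U\supset Q$ onto its image and $X_j$ has compact support in $\operatorname{int}Q$; this is the purpose of the smoothness clause in Proposition~\ref{prop:Gaction}. Put $\rho(t)=\exp(\lambda Z)$, extended by fixing $0$ and $1$; it is the identity near the endpoints. The function $(\lambda,x)\mapsto\log\exp(\lambda Z)'(x)$ is $C^\infty$ on $\mathbb R\times[0,1]$ and vanishes for $\lambda=0$, so its $x$-derivative is $O(\lambda)$ uniformly in $x$, and $[\rho(t)]_{\tau_0}\le[\rho(t)]_1\le\delta$ for small $\lambda$. The flow of $Z$ preserves $Q_j$ and is there the conjugate by $\rho(g_j^{-1})$ of the flow of $X_j$ on $Q$. Thus $\rho(g_jtg_j^{-1})$ preserves $Q$ and equals $\exp(\lambda X_j)$ on it, and $\rho(w)=\omega(\exp\lambda X_1,\dots,\exp\lambda X_m)\ne\mathrm{id}$ on $Q$ for small $\lambda>0$.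
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

By Lemma~\ref{lem:basic}(v), Theorem~\ref{thm:main} follows from the next statement. Proposition~\ref{prop:freeprod} controls one exponent $\tau_0$ at a time; letting $\tau_0\to1$ along the sequence of intervals controls all exponents in a single action.

\begin{proposition}\label{prop:embed}
The group $G*\langle t\rangle$ embeds in $\mathcal D([0,1])$.
\end{proposition}

\begin{proof}
Enumerate the nontrivial elements as $w_1,w_2,\dots$. The intervals $K_j=[2^{-j},\frac32\,2^{-j}]$, $j\ge1$, are pairwise disjoint subsets of $[0,1]$. Let $\tau_j=1-\frac1{j+1}$, and let $\rho_j$ be the homomorphism of Proposition~\ref{prop:freeprod} for $w=w_j$, $\tau_0=\tau_j$ and $\delta=|K_j|$, conjugated affinely to $K_j$. For $g\in\Sigma\cup\{t\}$, Lemma~\ref{lem:basic}(iv) gives $[\rho_j(g)]_{\tau_j,K_j}\le|K_j|^{1-\tau_j}\le1$. Fix $\tau<1$. For all but finitely many $j$ we have $\tau\le\tau_j$ and hence $[\rho_j(g)]_{\tau,K_j}\le1$, and for the remaining $j$ this seminorm is finite. Let $\rho(g)$, for $g\in G*\langle t\rangle$,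 equal $\rho_j(g)$ on each $K_j$ and the identity elsewhere. This is a homomorphism to the group of bijections of $[0,1]$. By Lemma~\ref{lem:glue} it sends the generators $\Sigma\cup\{t\}$ into the group $\mathcal D([0,1])$, so its image lies in $\mathcal D([0,1])$. It is injective because $\rho(w_j)$ is not the identity on $K_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Fix $i$ and write $A_i=G_1*\dots*G_m$ with $G_j=H_{ij}\times\mathbb Z^{k_{ij}}$. Let $H=\mathbb Z*H_{i1}*\dots*H_{im}$; after discarding trivial factors this is a group of the form in Theorem~\ref{thm:main}, the extra $\mathbb Z$ ensuring $l\ge1$. Let $k=\max_jk_{ij}$ and $G=H\times\mathbb Z^k$. Each $G_j$ is isomorphic to a subgroup of $G$, which we again call $G_j$. By Lemma~\ref{lem:kernel} with $X=G$ and $Y=\langle t\rangle$, the subgroups $t^jGt^{-j}$, $j\in\mathbb Z$, generate their free product in $G*\langle t\rangle$. By the normal form, the subgroups $t^jG_jt^{-j}$, $1\le j\le m$, then also generate their free product, which is isomorphic to $A_i$. By Proposition~\ref{prop:embed}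 and Lemma~\ref{lem:basic}(iv), $A_i$ embeds in $\mathcal D(K)$ for every compact interval $K$ with $|K|\le1$.

Let the finitely many factors $A_i$ act on pairwise disjoint intervals $K_i\subset[0,1]$, each extended by the identity. By Lemma~\ref{lem:glue} the extended maps lie in $\mathcal D([0,1])$. Maps with disjoint supports commute, and $(g_i)_i$ acts on $K_i$ as $g_i$, so this is an embedding of $\prod_iA_i$. By Lemma~\ref{lem:basic}(v), $A(\Gamma)$ embeds in $\bigcap_{0<\tau<1}\mathrm{Diff}_+^{1+\tau}(M)$, and $\mathrm{CR}_M(A(\Gamma))\ge2$. By fact (b), $\mathrm{CR}_M(A(\Gamma))\le2$ if $(F_2\times\mathbb Z)*\mathbb Z$ is isomorphic to a subgroup of $A(\Gamma)$, and $\mathrm{CR}_M(A(\Gamma))=\infty$ otherwise.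
\end{proof}

\begin{thebibliography}{9}

\bibitem{KK18}
S.-h. Kim and T. Koberda, \emph{Free products and the algebraic structure of diffeomorphism groups}, J. Topology \textbf{11} (2018).

\bibitem{KK21}
Sang-hyun Kim and Thomas Koberda, \emph{Structure and regularity of group actions on one-manifolds}, arXiv:2106.15532 (2021).

\end{thebibliography}
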